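# Frozen codewords in the three-user byzantine multiple access channel

## A channel that erases when two inputs collide

Fix integers $A,L\ge 2$. Three users send letters $x_1\in[A]$, $x_2\in[L]$, $x_3\in[L]$, where $[L]=\{1,\dots,L\}$, and a receiver sees
$$y=x_1\ \text{ if } x_2\ne x_3,\qquad y=e\ \text{ if } x_2=x_3 .$$
So users 2 and 3 hold a switch: when their letters collide, the letter of user 1 is erased. Suppose that one of them, say user 2, wants to destroy the transmission of user 1. How well it can do this depends on what it knows about $x_3$.

If $x_3$ is uniform on $[L]$ and hidden, then whatever user 2 sends, the letters collide with probability $1/L$. User 1 then has an erasure channel with erasure probability $1/L$, and a uniform $x_1$ conveys $(1-\frac1L)\log A$ bits per letter. If $x_3$ runs through a fixed sequence that user 2 knows, user 2 copies it, the output is $e,e,e,\dots$, and user 1 conveys nothing. For $A=L=2$ the two cases give $\frac12$ bit and $0$ bits.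

A user whose message set has one element is in the second case. Its codeword is a fixed sequence, known to everyone who knows the code. I will call such a codeword *frozen*. Frozen codewords are what this lecture turns on. They disprove a natural formula for a capacity region, in which a rate-zero user is still allowed a random hidden input. Applied repeatedly, they also give the right formula.

## Byzantine users and the three symmetrizability conditions

Logarithms are to base 2. A three-user discrete memoryless multiple access channel is a conditional law $W_{Y|X_1X_2X_3}$ with finite alphabets $\mathcal X_1,\mathcal X_2,\mathcal X_3,\mathcal Y$, used $n$ times without memory. At most one user is adversarial (byzantine), and the receiver does not know which one. Honest users follow the protocol. An adversarial user may send any vector over its alphabet; it knows the code but not the messages of the honest users.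

**Definition (code, error, capacity region).** A deterministic code consists of encoders $f_i:\mathcal M_i\to\mathcal X_i^n$ and a decoder $\phi:\mathcal Y^n\to\mathcal M_1\times\mathcal M_2\times\mathcal M_3$. Messages are independent and uniform; write $N_i=|\mathcal M_i|$, where $N_i=1$ is allowed. When all users are honest, all three messages must be decoded with small average error probability. For each $i$ and each $\mathbf x_i\in\mathcal X_i^n$ sent by user $i$, the messages of the other two users $j,k$ must be decoded correctly with small error probability, averaged over $m_j,m_k$. The error of the code is the largest of all these error probabilities, maximized over $i$ and $\mathbf x_i$. A triple $(R_1,R_2,R_3)$ is achievable if there are codes with $\frac1n\log N_i\to R_i$ and error tending to $0$; $\mathcal R_{\rm deterministic}$ is the closure of the set of achievable triples.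

We will often let the adversary randomize, independently of the honest messages. This gives it nothing new: a randomized vector is a mixture of fixed vectors, so if it causes average error at least $c$, then some fixed vector does.

**Definition (symmetrizability).** Let $(i,j,k)$ be a permutation of $(1,2,3)$ and write $W=W_{Y|X_iX_jX_k}$ with reordered inputs.

- (a) $W$ is $\mathcal X_j\times\mathcal X_k$-symmetrizable by $\mathcal X_i$ if for some $q(x_i|x_j,x_k)$ and all $x_j,\tilde x_j,x_k,\tilde x_k,y$,
$$\sum_{x_i} q(x_i|\tilde x_j,\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_i} q(\tilde x_i|x_j,x_k)W(y|\tilde x_i,\tilde x_j,\tilde x_k).$$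
- (b) $W$ is $\mathcal X_k|\mathcal X_j$-symmetrizable by $\mathcal X_i$ if for some $q(x_i|x_k)$ and all $x_j,x_k,\tilde x_k,y$,
$$\sum_{x_i} q(x_i|\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_i} q(\tilde x_i|x_k)W(y|\tilde x_i,x_j,\tilde x_k).$$
- (c) $W$ is $\mathcal X_k$-symmetrizable by $\mathcal X_i/\mathcal X_j$ if for some $q(x_i|\tilde x_i,\tilde x_k)$, $q'(\tilde x_j|x_j,x_k)$ and all $\tilde x_i,x_j,x_k,\tilde x_k,y$,
$$\sum_{x_i} q(x_i|\tilde x_i,\tilde x_k)W(y|x_i,x_j,x_k)=\sum_{\tilde x_j} q'(\tilde x_j|x_j,x_k)W(y|\tilde x_i,\tilde x_j,\tilde x_k).$$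

User $k$ is *symmetrizable* if (a), (b) or (c) holds for some distinct $i,j\in\{1,2,3\}\setminus\{k\}$. Let $S$ be the set of symmetrizable users.

Each condition describes an imitation after which the receiver cannot tell $x_k$ from $\tilde x_k$. In (a) user $i$ imitates users $j$ and $k$ together, in (b) it imitates user $k$ alone, and in (c) the receiver cannot tell an attack by $i$ from an attack by $j$. Here are small examples.

- For (a): $\mathcal X_i=\mathcal X_j\times\mathcal X_k$, and $y$ is the unordered pair of $x_i$ and $(x_j,x_k)$. With $q$ the identity kernel, both sides put mass one on the unordered pair of $(x_j,x_k)$ and $(\tilde x_j,\tilde x_k)$.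
- For (b): the collision channel with $k=2$, $j=1$, $i=3$ and $x_3$ a copy of $\tilde x_2$. Both sides put mass one on $e$ if $x_2=\tilde x_2$, and on $x_1$ otherwise.
- For (c): binary inputs and $y=x_1\oplus x_2\oplus x_3$. On the left take $x_i=\tilde x_i\oplus\tilde x_k$, on the right $\tilde x_j=x_j\oplus x_k$; both outputs equal $\tilde x_i\oplus\tilde x_k\oplus x_j\oplus x_k$.

**Definition (the region $\mathcal R$).** $\mathcal R$ is the set of rate triples for which there is a law $p(u)p(x_1|u)p(x_2|u)p(x_3|u)$ with $|\mathcal U|\le3$ such that for all permutations $(i,j,k)$ of $(1,2,3)$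
$$R_i\le \min_{q(x_k|u)} I(X_i;Y|X_j,U),\qquad R_i+R_j\le \min_{q(x_k|u)} I(X_i,X_j;Y|U), \tag{1}$$
evaluated under $p(u)p(x_i|u)p(x_j|u)q(x_k|u)W(y|x_1,x_2,x_3)$.

Here user $k$ is the adversary and $q$ is its attack. There are six individual constraints and three sum constraints. The paper by Neha Sangwan, Mayank Bakshi, Bikash Kumar Dey and Vinod M. Prabhakaran, "Byzantine Multiple Access Channels -- Part I: Reliable Communication", arXiv:2211.12769 (2022), is the source of the problem. The following facts are given as known.

1. If $S=\varnothing$, then $\mathcal R_{\rm deterministic}=\mathcal R$.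
2. If user $k$ is symmetrizable, every achievable triple has $R_k=0$.
3. The capacity region with randomized codes, where each user shares an independent secret key with the receiver, equals $\mathcal R$.

Consequently $\mathcal R_{\rm deterministic}\subseteq\{(R_1,R_2,R_3)\in\mathcal R:R_k=0\ \forall k\in S\}$. The problem asks to prove or disprove that, when $\varnothing\ne S\subsetneq\{1,2,3\}$,
$$\mathcal R_{\rm deterministic}=\{(R_1,R_2,R_3)\in\mathcal R:\ R_k=0\ \ \forall k\in S\}. \tag{2}$$

## Secret keys suggest the equality, and rate-zero users have none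

A sensible plan to prove (2) starts from fact 3. With secret keys all of $\mathcal R$ is reachable, and a key of negligible rate would do no harm to the rates. So let each user first send a short key by a deterministic code, and then run the randomized code with that key. Users in $S$ carry no rate, so it seems not to matter that they cannot send messages.

The plan stops at the keys of the users in $S$. In $\mathcal R$ a user with $R_k=0$ still has an input law $p(x_k|u)$, and the adversary $i$ in (1) chooses $q(x_i|u)$ without knowing $X_k$. A deterministic code has only one way to make $X_k$ unpredictable, namely to let it depend on a message. But a symmetrizable user cannot reliably have even two messages, so its input is frozen. In the collision channel this turns $(1-\frac1L)\log A$ into $0$.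

## The collision channel disproves the equality for $|S|=2$

**Proposition 1.** For the collision channel, with $r=(1-\frac1L)\log A>0$: $S=\{2,3\}$; $\ \mathcal R\cap\{R_2=R_3=0\}=\{(R_1,0,0):0\le R_1\le r\}$; every code with some $N_i\ge2$ has error at least $\frac14$; and $\mathcal R_{\rm deterministic}=\{(0,0,0)\}$. Hence (2) fails.

**Step 1: users 2 and 3 are symmetrizable.** For user 2 this is the example for (b) above. For user 3 exchange the labels 2 and 3.

**Step 2: user 1 is not symmetrizable.** In each of (a), (b), (c) with $k=1$, the left side is the law of $Y$ when user 1 sends $x_1$, one user $a\in\{2,3\}$ draws its letter from a law $q$, and the other user $b$ sends $x_b$. The law $q$ has tilded arguments only, so it does not depend on $x_b$. On the right side user 1 sends $\tilde x_1$. Take $x_1\ne\tilde x_1$. The left law lives on $\{x_1,e\}$ and the right law on $\{\tilde x_1,e\}$, so if they are equal, both are the point mass at $e$. Hence $q$ puts mass one on the letter $x_b$. This must hold for every $x_b\in[L]$ with the same $q$, all other arguments being fixed. Since $L\ge2$, this is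 impossible.

**Step 3: $\mathcal R\cap\{R_2=R_3=0\}$.** For the lower bound take $U$ constant and all $X_i$ uniform. Let user 3 be adversarial with any $q(x_3)$. Given $X_2=x_2$, the channel from $X_1$ to $Y$ is an erasure channel with erasure probability $q(x_2)$. So
$$I(X_1;Y|X_2)=\Big(1-\frac1L\sum_{x_2}q(x_2)\Big)\log A=r ,$$
and by symmetry $I(X_1;Y|X_3)=r$ for every $q(x_2)$. Since the honest inputs are independent, $I(X_1X_2;Y)=I(X_2;Y)+I(X_1;Y|X_2)\ge r$, and likewise $I(X_1X_3;Y)\ge r$. All other constraints in (1) read $0\le\cdot$ at $(r,0,0)$. So $(r,0,0)\in\mathcal R$, and smaller $R_1\ge 0$ satisfy the same constraints.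

For the upper bound take any $p$ and let $q(x_3|u)$ be uniform. Then a collision occurs with probability $\frac1L$ independently of $(X_1,X_2,U)$, so $I(X_1;Y|X_2,U)=(1-\frac1L)H(X_1|X_2,U)\le r$.

**Step 4: codes.** Suppose first $N_2\ge2$. Let user 3 draw a uniform $\tilde m_2$ and send $f_2(\tilde m_2)$. Given $m_1,m_2,\tilde m_2$, the output is $Y_t=e$ where $f_2(m_2)_t=f_2(\tilde m_2)_t$ and $Y_t=f_1(m_1)_t$ elsewhere. It does not change when $m_2$ and $\tilde m_2$ are exchanged. If $m_2\ne\tilde m_2$, the estimate of user 2's message is therefore wrong for at least one of the two orderings. The average error is at least $\frac12P(m_2\neq\tilde m_2)=\frac12(1-\frac1{N_2})\ge\frac14$. If $N_3\ge2$, do the same with user 2 adversarial.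

There remains $N_2=N_3=1$ and $N_1\ge2$. User 2 sends the unique codeword of user 3. Then $Y^n=e^n$ always, and $m_1$ is decoded wrongly with probability at least $1-\frac1{N_1}\ge\frac12$.

So codes whose error tends to $0$ eventually have $N_1=N_2=N_3=1$, and $\mathcal R_{\rm deterministic}=\{(0,0,0)\}$. Since $r>0$, (2) fails. $\blacksquare$

## A visible bit: failure for $|S|=1$ and at positive rate

**Proposition 2.** Modify the collision channel: $\mathcal X_2=[L]\times\{0,1\}$, $x_2=(a_2,b_2)$, and the output is $(Y,b_2)$ with $Y=x_1$ if $a_2\ne x_3$ and $Y=e$ if $a_2=x_3$. Then $S=\{3\}$ and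
$$\mathcal R_{\rm deterministic}=\{(0,R_2,0):0\le R_2\le1\}\subsetneq\{(R_1,R_2,R_3)\in\mathcal R:R_3=0\}\ni(r,1,0).$$

**Step 1: $S=\{3\}$.** User 3 is symmetrizable by (b) with $k=3$, $j=1$, $i=2$ and $q(\cdot|x_3)$ the point mass at $(x_3,0)$: both outputs are $(e,0)$ if $x_3=\tilde x_3$ and $(x_1,0)$ otherwise. For user 1, take $x_1\ne\tilde x_1$ and look at the first output component. As in Proposition 1, equality forces the attacking law on the left side to put mass one on "$a_2=x_3$". If user 2 attacks, this law does not depend on $x_3$; if user 3 attacks, it does not depend on $a_2$. Both are impossible for $L\ge2$. For user 2, each condition equates output laws in which user 2 is honest with inputs $x_2$ and $\tilde x_2$ respectively. If $b_2\ne\tilde b_2$, these laws have disjoint supports.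

**Step 2: $(r,1,0)\in\mathcal R$.** Take $U$ constant and uniform inputs. Then, for every adversarial law:

- adversary 3: $I(X_1;Yb_2|X_2)=r$ as before; $I(X_2;Yb_2|X_1)\ge H(b_2|X_1)=1$; and $I(X_1X_2;Yb_2)=I(X_2;Yb_2)+I(X_1;Yb_2|X_2)\ge1+r$;
- adversary 2: given $X_3=x_3$ the erasure probability is $P(a_2=x_3)$, so $I(X_1;Yb_2|X_3)\ge I(X_1;Y|X_3)=r$, hence $I(X_1X_3;Yb_2)\ge r$;
- adversary 1: $I(X_2;Yb_2|X_3)\ge1$, hence $I(X_2X_3;Yb_2)\ge1$.

The constraints on $R_3=0$ alone hold trivially.

**Step 3: codes.** Consider a code with error less than $\frac14$. If $N_3\ge2$, user 2 could send $a_2=f_3(\tilde m_3)$, $b_2=0$ with $\tilde m_3$ uniform; the output is symmetric in $m_3,\tilde m_3$ and the error is at least $\frac14$, as in Proposition 1. So $N_3=1$. If then $N_1\ge2$, user 2 sends the codeword of user 3 as $a_2$, and $b_2=0$; the output is constant and $m_1$ is wrong with probability at least $\frac12$. So $N_1=1$, and $R_1=R_3=0$. Next, $\mathcal R_{\rm deterministic}\subseteq\mathcal R$. Take $q(x_3|u)$ uniform: given $X_1$ and $U$, the component $Y$ is independent of $X_2$, so $I(X_2;Yb_2|X_1U)=H(b_2|X_1U)\le1$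 and $R_2\le1$. Finally $(0,R_2,0)$ with $0\le R_2\le1$ is achieved without error by $N_1=N_3=1$ and sending the message of user 2 uncoded through $b_2$. $\blacksquare$

**Proposition 3.** Modify the collision channel: $x_1=(a_1,b_1)\in[A]\times\{0,1\}$, and the output is $(Y,b_1)$ with $Y=a_1$ if $x_2\ne x_3$ and $Y=e$ otherwise. Then $S=\{2,3\}$, $(1+r,0,0)\in\mathcal R$, and $\mathcal R_{\rm deterministic}=\{(R_1,0,0):0\le R_1\le1\}$.

*Proof.* Users 2 and 3 are symmetrizable by (b) with the identity kernel, as before. User 1 is not: in each condition it is honest with $x_1$ on one side and $\tilde x_1$ on the other, and $b_1\ne\tilde b_1$ makes the supports disjoint. With uniform inputs and $U$ constant, adversary 3 leaves $I(X_1;Yb_1|X_2)=1+r$, adversary 2 leaves $I(X_1;Yb_1|X_3)=1+r$, and the sum constraints are at least as large, so $(1+r,0,0)\in\mathcal R$. A code with error $<\frac14$ has $N_2=N_3=1$ by the imitation in Step 4 of Proposition 1. User 2 can then send the codeword of user 3. Only $b_1^n$ remains visible, so there are at most $2^n$ output vectors and $m_1$ is decoded correctly with probability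 at most $2^n/N_1$; if the error tends to $0$, then $R_1\le1$. Sending $b_1$ uncoded achieves every $R_1\le1$. $\blacksquare$

So (2) is false for $|S|=1$ and for $|S|=2$, and it can fail while some rate is positive. We now determine what replaces it.

## Symmetrizability with frozen users, and the cascade

Once users in a set $F$ are frozen, two things change for an attack on user $k\notin F$. The attacker knows the inputs of honest users in $F$, so its kernel may depend on them. And an imitation need not be supplied with messages of users in $F$. This leads to weaker requirements.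

**Definition ($F$-symmetrizability).** For $F=\varnothing$, "user $k$ is $F$-symmetrizable" means symmetrizable. Inputs of $W$ below are labeled by their names.

*Let $F=\{f\}$ and $\{1,2,3\}=\{f,j,k\}$.* User $k$ is $F$-symmetrizable if one of the following holds:

- (α) $W$ is $\mathcal X_j\times\mathcal X_k$-symmetrizable by $\mathcal X_f$;
- (β) $W$ is $\mathcal X_k|\mathcal X_j$-symmetrizable by $\mathcal X_f$;
- (γ) for every $x_f$ there is $q(x_j|x_k)$ with, for all $x_k,\tilde x_k,y$,
$$\sum_{x_j}q(x_j|\tilde x_k)W(y|x_j,x_k,x_f)=\sum_{x_j}q(x_j|x_k)W(y|x_j,\tilde x_k,x_f);$$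
- (δ) for every $x_f$ there are $q(x_j|\tilde x_j,\tilde x_k)$, $q'(\tilde x_f|x_k)$ with, for all $x_k,\tilde x_k,\tilde x_j,y$,
$$\sum_{x_j}q(x_j|\tilde x_j,\tilde x_k)W(y|x_j,x_k,x_f)=\sum_{\tilde x_f}q'(\tilde x_f|x_k)W(y|\tilde x_j,\tilde x_k,\tilde x_f).$$

*Let $F=\{i,j\}$ and let $k$ be the third user.* User $k$ is $F$-symmetrizable if one of the following holds:

- (γ) for every $x_j$ there is $q(x_i|x_k)$ such that $\sum_{x_i}q(x_i|\tilde x_k)W(y|x_i,x_j,x_k)$ is symmetric in $(x_k,\tilde x_k)$ for all $y$, or the same with $i,j$ exchanged;
- (δ) for every $(x_i,x_j)$ there are $q(x_i'|\tilde x_k)$, $q'(x_j'|x_k)$ with, for all $x_k,\tilde x_k,y$,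
$$\sum_{x_i'}q(x_i'|\tilde x_k)W(y|x'_i,x_j,x_k)=\sum_{x_j'}q'(x_j'|x_k)W(y|x_i,x_j',\tilde x_k).$$

For (γ), the collision channel is an example with $F=\{2,3\}$, $k=1$: for every $x_3$ let $x_2$ be a copy of $x_3$; the output is $e$, which is symmetric in $(x_1,\tilde x_1)$. For (δ), take binary inputs and $y=x_1\oplus x_2\oplus x_3$. If $F=\{f\}$, use $x_j=\tilde x_j\oplus\tilde x_k$ and $\tilde x_f=x_f\oplus x_k$; if $F=\{i,j\}$, use $x_i'=x_i\oplus\tilde x_k$ and $x_j'=x_j\oplus x_k$. In both cases the two outputs agree.

**Definition (cascade).** Put $F_0=\varnothing$ and $F_{d+1}=F_d\cup\{k\notin F_d: k\text{ is }F_d\text{-symmetrizable}\}$, so that $F_1=S$. Let $F^*$ be the final set. By construction no user outside $F^*$ is $F^*$-symmetrizable.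

**Definition (the region $\mathcal R_F$).** $\mathcal R_F$ is the set of triples of nonnegative rates with $R_k=0$ for $k\in F$ for which there are a finite $\mathcal U$ and a law $p(u)\prod_ip(x_i|u)$ with $p(x_k|u)\in\{0,1\}$ for $k\in F$, satisfying the inequalities (1).

**Compactness of $\mathcal R_F$.** We need this so that limits of rates stay in the region. The minimum over $q(x_k|u)$ splits over $u$, so each of the nine constraints has the form (rate or sum of two rates) $\le\sum_up(u)\,g_c\big((p(\cdot|u))_i\big)$, where $g_c$ is the minimum over laws of $X_k$ of a mutual information. The mutual information is jointly continuous and the minimum is over a compact set, so $g_c$ is continuous on the compact set of admissible product laws (those with point masses for users in $F$). The attainable vectors $\big(\sum_up(u)g_c\big)_c$ form the convex hull of a compact subset of $\mathbb R^9$, which is compact. Hence $\mathcal R_F$ is compact, and by Carathéodory's theorem $|\mathcal U|\le10$ suffices.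

**Theorem 4.** If $S\ne\varnothing$, then $\mathcal R_{\rm deterministic}=\mathcal R_{F^*}$ (which is $\{0\}$ if $F^*=\{1,2,3\}$). In particular, the equality (2) holds if and only if $\mathcal R_{F^*}=\{(R_1,R_2,R_3)\in\mathcal R:R_k=0\ \forall k\in S\}$.

**The cascade in the examples.** In Proposition 1, $F_1=\{2,3\}$ and user 1 is $F_1$-symmetrizable by (γ), so $F^*=\{1,2,3\}$. In Proposition 2, $F_1=\{3\}$, and user 1 satisfies (γ) with $f=3$, $j=2$: let $x_2=(x_3,0)$. User 2 never enters, because in each of (α)–(δ) it is honest with $x_2$ on one side and $\tilde x_2$ on the other and $b_2$ is visible. So $F^*=\{1,3\}$. In Proposition 3 the visible bit $b_1$ keeps user 1 out, so $F^*=S=\{2,3\}$, and (2) fails all the same.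

**An example in which (2) holds.** Let $x_1=(a_1,b_1)\in\{0,1\}^2$, $x_2,x_3\in\{0,1\}$, with output $(a_1+(x_2\oplus x_3),\,b_1)$ and real addition. Users 2 and 3 are symmetrizable by (b) with the identity kernel, since $x_2\oplus\tilde x_2$ is symmetric. User 1 has the visible bit $b_1$. So $S=F^*=\{2,3\}$. Take $a_1,b_1$ uniform and $x_2=x_3=0$ frozen. An attack by user 2 or 3 adds to $a_1$ a bit that is $1$ with some probability $\theta$. The sum then has the probabilities $\frac{1-\theta}2,\frac12,\frac\theta2$, hence entropy $1+\frac12h(\theta)$ with $h$ the binary entropy, and given $a_1$ it has entropy $h(\theta)$. The total information is $1+1-\frac12h(\theta)\ge\frac32$, so $(\frac32,0,0)\in\mathcal R_{F^*}$. Conversely, in $\mathcal R$ let $q(x_3|u)$ be uniform. Then $x_2\oplus x_3$ is a uniform bit independent of $(X_1,X_2,U)$, and for $P(a_1=1)=p$ the sum carries $1+\frac12h(p)-1\le\frac12$ bits about $a_1$. Together with $H(b_1)\le1$ this gives $R_1\le\frac32$. Both sides of (2) equal $\{(R_1,0,0):0\le R_1\le\frac32\}$.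

**Why the cascade is iterated.** One may hope that freezing $S$ is enough, that is, that $\mathcal R_S$ is the answer. Here is a channel where it is not. Let $x_1,x_3\in\{0,1\}$, $x_2=(a,c)\in\{0,1\}^2$, and let the output be $(=,x_1+a)$ if $c=x_3$ and $(\ne,x_1,a)$ if $c\ne x_3$. User 3 satisfies (b) with attacker 2 and $x_2=(0,\tilde x_3)$. User 1 is not symmetrizable: a symbol starting with $\ne$ reveals $x_1$, so for $x_1\ne\tilde x_1$ equality would force $c=x_3$ with probability one on the left side, with the attacker's law not depending on the other party's letter; this is impossible. So $3\in S$, $1\notin S$. Take $U$ constant, $X_1$ uniform, $X_2=(0,0)$, $X_3=0$. Against adversary 3 the output and $X_2$ determine $x_1$, so $I(X_1;Y|X_2)=1$. Against adversary 2 the output shows whether $c=x_3$; if not, it carries $1$ bit about $x_1$, and if so, $1-\frac12h(\theta)\ge\frac12$ bit. Hence $(\frac12,0,0)\in\mathcal R_S$. But user 1 satisfies (γ) with attacker 2 and $x_2=(\tilde x_1,x_3)$, since $x_1+\tilde x_1$ is symmetric; so $1\in F^*$. Lemma 5 below gives $R_1=0$.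

## Converse: the whole cascade is frozen

**Lemma 5.** A code with error $<\frac14$ has $N_k=1$ for all $k\in F^*$.

*Proof.* We go along the cascade by induction. Let $N_f=1$ for all $f\in F=F_d$, with codeword $\mathbf x_f$, let $k\notin F$ be $F$-symmetrizable, and suppose $N_k\ge2$. We show that the error is at least $\frac14$, a contradiction. All kernels are applied letter by letter. Where a condition says "for every $x_f$" (or $x_i$, $x_j$), the kernel used at time $t$ is the one that belongs to the $t$-th letter of the frozen codeword or codewords; the attacker knows it.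

**Conditions (a), (α).** The adversary ($i$, respectively $f$) draws uniform $\tilde m_j,\tilde m_k$ and sends letters from $q(\cdot|f_j(\tilde m_j),f_k(\tilde m_k))$. By the identity, the output law given $(m_j,m_k,\tilde m_j,\tilde m_k)$ is unchanged under $(m_j,m_k)\leftrightarrow(\tilde m_j,\tilde m_k)$, and so is the uniform law of these messages. If $m_k\ne\tilde m_k$, the decoder's estimate of message $k$ cannot equal both, so the two conditional error probabilities sum to at least $1$. The average error is at least $\frac12P(m_k\ne\tilde m_k)=\frac12(1-\frac1{N_k})\ge\frac14$.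

**Conditions (b), (β), (γ).** The same, with only $\tilde m_k$ drawn. The input of the other honest user is common to both sides: in (b) and (β) it is the codeword of user $j$ for the message $m_j$, and in (γ) it is a frozen codeword.

**Conditions (c), (δ).** Here we compare two scenarios, using independent uniform tilded and untilded messages.

- For (c): in the first, adversary $i$ draws $\tilde m_i,\tilde m_k$ and uses $q$, while $j,k$ honestly send $m_j,m_k$. In the second, adversary $j$ draws $m_j,m_k$ and uses $q'$, while $i,k$ honestly send $\tilde m_i,\tilde m_k$.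
- For (δ) with $F=\{f\}$: in the first, adversary $j$ draws $\tilde m_j,\tilde m_k$ and uses $q$, user $k$ sends $m_k$, user $f$ its frozen codeword. In the second, adversary $f$ draws $m_k$ and uses $q'$, while $j,k$ honestly send $\tilde m_j,\tilde m_k$.
- For (δ) with $F=\{i,j\}$: in the first, adversary $i$ draws $\tilde m_k$ and uses $q$, user $k$ sends $m_k$, user $j$ its frozen codeword. In the second, adversary $j$ draws $m_k$ and uses $q'$, user $k$ sends $\tilde m_k$, user $i$ its frozen codeword.

Given all messages, the output laws of the two scenarios coincide. The true message of user $k$ is $m_k$ in the first and $\tilde m_k$ in the second. So the two error probabilities sum to at least $P(m_k\ne\tilde m_k)\ge\frac12$, and one of them is at least $\frac14$. $\square$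

**Proof that $\mathcal R_{\rm deterministic}\subseteq\mathcal R_{F^*}$.** Take codes with error $\varepsilon_n\to0$, and $n$ so large that $\varepsilon_n<\frac14$. Let $X_{i,t}$ be the $t$-th letter of $f_i(M_i)$. By Lemma 5, $X_{k,t}$ is deterministic for $k\in F^*$.

Let $(i,j,k)$ be a permutation and let user $k$ attack with independent letters $X_{k,t}\sim q_t$. Fano's inequality gives $H(M_i|Y^n)\le1+\varepsilon_n\log N_i$. Since $M_i,M_j$ are independent,
$$(1-\varepsilon_n)\log N_i-1\le I(M_i;Y^n)\le I(M_i;Y^n|M_j)=H(Y^n|M_j)-H(Y^n|M_i,M_j).$$
Given $(M_i,M_j)$ the components of $Y^n$ are independent with laws determined by $X_{i,t},X_{j,t}$, so $H(Y^n|M_i,M_j)=\sum_tH(Y_t|X_{i,t},X_{j,t})$. Moreover $H(Y^n|M_j)\le\sum_tH(Y_t|X_{j,t})$. The same reasoning for the pair of messages gives the second of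
$$(1-\varepsilon_n)\log N_i-1\le\sum_tI(X_{i,t};Y_t|X_{j,t}),\qquad(1-\varepsilon_n)\log (N_iN_j)-1\le\sum_tI(X_{i,t}X_{j,t};Y_t).$$
Here $X_{i,t}$ and $X_{j,t}$ are independent. Let $U$ be uniform on $\{1,\dots,n\}$ and $p(x_i|u)$ the law of $X_{i,u}$. Choosing $q_t$ to minimize each right side in turn, we see that $\rho_i=\big((1-\varepsilon_n)\frac1n\log N_i-\frac1n\big)^+$ satisfies the individual constraints in (1). The sum constraints: if $\rho_i,\rho_j>0$, then $\rho_i+\rho_j=(1-\varepsilon_n)\frac1n\log(N_iN_j)-\frac2n$ is at most the required bound. If $\rho_j=0$, use the individual constraint for $\rho_i$ and $I(X_i;Y|X_jU)\le I(X_iX_j;Y|U)$, which holds for every $q$. Also $\rho_k=0$ for $k\in F^*$. So $(\rho_1,\rho_2,\rho_3)\in\mathcal R_{F^*}$. Since $\mathcal R_{F^*}$ is closed, the limit of the rates lies in it, and so does the closure of the set of achievable triples. $\square$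

## Achievability: two decoding tasks and two tools

If $F^*=\{1,2,3\}$ there is nothing to prove, since $(0,0,0)$ is achieved with $N_1=N_2=N_3=1$. Otherwise write $F=F^*$. Then $F\neq\varnothing$, and no user outside $F$ is $F$-symmetrizable. Relabel so that $3\in F$ and $1\notin F$; user 2 may or may not be in $F$. There will always be a sequence $\mathbf u$ known to all, and user $f\in F$ sends $c_f(u_t)$ at time $t$.

**The two tasks.** We will construct decoders $\varphi_1$ for user 1's message that work in both of the following situations.

- **A2**: user 2 sends an arbitrary $\mathbf s_2$, user 3 sends $c_3(\mathbf u)$.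
- **A3**: user 2 sends a codeword $\mathbf x_2$, user 3 sends an arbitrary $\mathbf s_3$.

If $2\notin F$, exchanging the labels 1 and 2 gives $\varphi_2$, which works under A1 and A3. This suffices. If all users are honest, the error for $m_1$ is an average over $m_2$ of errors in A2 with $\mathbf s_2$ the codeword of user 2; similarly for $m_2$. If user 2 is adversarial, only $m_1$ matters. If user 3 is adversarial, the error is at most the sum of the errors of $\varphi_1$ and $\varphi_2$ under A3. If user 1 is adversarial, only $m_2$ matters, and that is handled by $\varphi_2$. If $2\in F$, message 2 is trivial.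

**Types.** $Q$ with subscripts denotes the joint type (empirical distribution) of the sequences at hand. For a kernel $P(z|a)$ and a law $Q_A$, $Q_AP$ denotes the joint law. Let $\mathbf v$ be fixed and $Z_t\sim P(\cdot|v_t)$ independently. Each $\mathbf z$ of joint type $Q$ with $\mathbf v$ has probability $2^{n\sum Q_{VZ}\log P}$, and there are at most $2^{nH_Q(Z|V)}$ of them, because the product law $\prod_tQ_{Z|V}(\cdot|v_t)$ gives each of them probability $2^{-nH_Q(Z|V)}$. There are polynomially many types. Hence
$$\Pr[\mathrm{type}(\mathbf v,\mathbf Z)=Q]\le2^{-nD(Q_{VZ}\|Q_VP)},\qquad \Pr[D(Q_{VZ}\|Q_VP)>\varepsilon]\le \mathrm{poly}(n)2^{-n\varepsilon}. \tag{3}$$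

**A chain rule.** If $P(z|a)$ does not depend on $b$, write $\frac{Q_{Z|AB}}{P}=\frac{Q_{Z|AB}}{Q_{Z|A}}\cdot\frac{Q_{Z|A}}{P}$ and average the logarithm:
$$D(Q_{ABZ}\|Q_{AB}P)=I_Q(Z;B|A)+D(Q_{AZ}\|Q_AP). \tag{4}$$

## Sending keys at a small positive rate

The first building block is a code that carries a short key for every user outside $F$. Its rate may be tiny, but it must be positive, and here the failure of $F$-symmetrizability is used.

**Lemma 6.** There is $\delta>0$ such that, with $K=2^{\lfloor\delta n\rfloor}$, for all large $n$ there are codes of length $n$ with message sets $[K]$ for users $\notin F$ and singletons for users in $F$, whose error tends to $0$.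

**Setup.** Let $\mathcal U=\prod_{f\in F}\mathcal X_f$ and $c_f(u)=u_f$. Choose $\mathbf u$ with $Q_U(z)\ge\frac1{2|\mathcal U|}$ for all $z\in\mathcal U$; so the frozen codewords show every combination of letters. For $i\notin F$ let $P_i$ be uniform on $\mathcal X_i$, and let the codewords $\mathbf x_i(m)$, $m\in[K]$, be independent with i.i.d. uniform letters. If $2\in F$, put $P_2(x_2|u)=1\{x_2=u_2\}$; then $\mathbf x_2=c_2(\mathbf u)$ is the only codeword of user 2.

**Explanations.** Fix $\eta>0$. An *explanation* of $m_1$ for $\mathbf y$ is one of: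

- type 2: $(m_1,\mathbf s_2)$ with $D(Q_{UX_1S_2Y}\|Q_{US_2}P_1W)\le\eta$, where $W=W(y|x_1,s_2,c_3(u))$;
- type 3: $(m_1,m_2,\mathbf s_3)$ with $D(Q_{UX_1X_2S_3Y}\|Q_{US_3}P_1P_2W)\le\eta$, where $W=W(y|x_1,x_2,s_3)$.

For an explanation $E$ let $H$ be its codewords ($X_1$, or $X_1X_2$), $P_H$ the product of their laws, and $S$ its adversarial sequence (from here on, in this section, $S$ is this sequence and not the set of symmetrizable users). For another explanation $E'$ let $V'$ be those codewords of $E'$ that belong to users $\notin F$ and are not, by index, in $E$.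

**Decoder.** Accept $m_1$ if it has an explanation $E$ such that for all $m_1'\ne m_1$ and all explanations $E'$ of $m_1'$ we have $I_Q(HY;V'|SU)\le\eta$. Output an accepted $m_1$ if there is one.

It would be simpler to accept every message that has an explanation. But if two messages are explained, the sequence $\mathbf s$ of $E$ may be correlated with the codewords of both, so that averaging over $S$ gives kernels $q(s|x_1,x_1')$, and the failure of symmetrizability says nothing about those. The mutual information condition removes the dependence on $E$'s own codewords, as we now see.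

**Claim 7.** If $\eta>0$ is small enough (depending only on $W$), at most one $m_1$ is accepted for each $\mathbf y$.

*Proof.* Let $m_1\ne m_1'$ be accepted through $E$ and $E'$. Let $V$ be the codewords of $E$ of users $\notin F$ that are not in $E'$.

**Step 1: replace $S$ by a kernel that sees only $V'$.** Apply (4) with $A=(U,S)$, $B=V'$, $Z=(H,Y)$ and the kernel $P_HW$:
$$D(Q_{UHV'SY}\|Q_{UV'S}P_HW)=D(Q_{UHSY}\|Q_{US}P_HW)+I_Q(HY;V'|SU)\le2\eta .$$
Write $Q_{UV'S}=Q_UQ_{V'|U}Q_{S|UV'}$ and sum over $S$. Divergence does not increase, so
$$D(Q_{UHV'Y}\|Q_UP_HQ_{V'|U}\overline W)\le2\eta,\qquad \overline W=\sum_sQ_{S|UV'}(s|u,v')\,W ,$$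
where the kernel is arbitrary at pairs $(u,v')$ of type zero. Since $V'$ is part of the codewords $H'$ of the explanation $E'$, marginalizing $D(Q_{UH'S'Y}\|Q_{US'}P_{H'}W)\le\eta$ gives $D(Q_{UV'}\|Q_UP_{V'})\le\eta$. Pinsker's inequality $\|P-P'\|_1\le\sqrt{2\ln2\,D(P\|P')}$ and the triangle inequality give
$$\|Q_{UHV'Y}-Q_UP_HP_{V'}\overline W\|_1\le\sqrt{4\ln2\,\eta}+\sqrt{2\ln2\,\eta}\le3\sqrt\eta. \tag{5}$$

**Step 2: compare the two explanations.** The same holds with $E,E'$ exchanged, with a kernel average $\overline W'$. Up to codewords that are functions of $U$, both versions of (5) concern the same variables, namely $U$, $Y$ and all distinct codewords in $E$ and $E'$, with the same product law $Q_U\prod P$ of $U$ and the codewords. Hence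
$$\sum Q_U\prod P\cdot\sum_y|\overline W-\overline W'|\le6\sqrt\eta, \tag{6}$$
where the outer sum is over $u$ and the letters of the codewords, and the possible forms are as follows.

1. *$E,E'$ both of type 2:* $\overline W=\sum_sq_u(s|x_1')W(y|x_1,s,u_3)$, $\ \overline W'=\sum_sq'_u(s|x_1)W(y|x_1',s,u_3)$.
2. *Both of type 3, $m_2\ne m_2'$ (so $2\notin F$):* $\overline W=\sum_sq_u(s|x_1',x_2')W(y|x_1,x_2,s)$, $\ \overline W'=\sum_sq_u'(s|x_1,x_2)W(y|x_1',x_2',s)$.
3. *Both of type 3, $m_2=m_2'$:* $\overline W=\sum_sq_u(s|x_1')W(y|x_1,x_2,s)$, $\ \overline W'=\sum_sq'_u(s|x_1)W(y|x_1',x_2,s)$, with $x_2=u_2$ if $2\in F$.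
4. *$E$ of type 2, $E'$ of type 3 (or vice versa):* $\overline W=\sum_sq_u(s|x_1',x_2')W(y|x_1,s,u_3)$, $\ \overline W'=\sum_sq'_u(s|x_1)W(y|x_1',x_2',s)$. If $2\in F$, then $x_2'=u_2$ and $q_u=q_u(s|x_1')$.

**Step 3: in each case $\overline W=\overline W'$ for all arguments and all $u$ is impossible, whatever the kernels.** User 1 is not $F$-symmetrizable. Apply this with $k=1$ and $f=3$, $j=2$ if $F=\{3\}$, and with $i=2$, $j=3$ if $F=\{2,3\}$.

Case 4 is literally (δ), with primed letters in place of the tilded arguments and with $u_3$, respectively $(u_2,u_3)$, in place of the frozen letters. Since (δ) fails, at some $z\in\mathcal U$ no kernels give equality.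

In cases 1–3 suppose that at some $u$ equality held for $(q,q')$. Exchange primed and unprimed letters in the identity, and add the two identities. The result says that $\frac12(q+q')$ satisfies the corresponding symmetrizability identity. For example, in case 1, $\sum_sq(s|x_1')W(y|x_1,s,u_3)=\sum_sq'(s|x_1)W(y|x_1',s,u_3)$ and its exchanged version $\sum_sq'(s|x_1')W(y|x_1,s,u_3)=\sum_sq(s|x_1)W(y|x_1',s,u_3)$ add up to (γ) at $u_3$ for the kernel $\frac12(q+q')$. So case 1 is excluded at some $z$ by the failure of (γ) with attacker 2. Case 2 is excluded at every $u$ by the failure of (α). Case 3 is excluded at every $u$ by the failure of (β) if $2\notin F$ (the kernel does not depend on $x_2$), and at some $z$ by the failure of (γ) with attacker 3 if $2\in F$.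

**Step 4: make it quantitative.** In each case take a $z\in\mathcal U$ at which no kernels work. The maximum over letters of $\sum_y|\overline W-\overline W'|$ at $u=z$ is a continuous, positive function of the pair of kernels, which ranges over a compact set. So it has a positive minimum; let $\xi>0$ be the smallest of these over the finitely many cases. At most four uniform letters occur, so the left side of (6) is at least $\frac1{2|\mathcal U|}(\max_i|\mathcal X_i|)^{-4}\xi$. Choosing $\eta$ so that $6\sqrt\eta$ is smaller than this contradicts (6). $\square$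

Fix such an $\eta$, working for user 2 also if $2\notin F$. Put $\varepsilon=\eta/2$ and $\delta=\varepsilon/8$, so that $K^4\le2^{n\varepsilon/2}$. Let $|\mathcal X|=\max_i|\mathcal X_i|$.

The next claim says that for any adversarial sequence almost all codewords look independent of it and of other codewords. The difficulty is that $\mathbf s$ is chosen after the code, so there are exponentially many $\mathbf s$ to beat. We beat them by finding many independent unlikely events at once.

**Claim 8.** There is a constant $g$ such that for large $n$, with probability tending to $1$ over the codebooks: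

- (C1) For every $\mathbf s\in\mathcal X_2^n$ (and every $\mathbf s\in\mathcal X_3^n$ if $2\in F$), fewer than $3g$ indices $m_1$ are *bad*, where $m_1$ is bad if there exist $m_1'\ne m_1$ and $m_2'$ with $D(Q_{UX_1X_1'X_2'S}\|Q_{UX_1'X_2'S}P_1)>\varepsilon$. The same with 1 and 2 exchanged if $2\notin F$.
- (C2) If $2\notin F$: for every $\mathbf s\in\mathcal X_3^n$ the fraction of *bad* pairs $(m_1,m_2)$ is less than $10g/K$, where a pair is bad if there exist $m_1'\ne m_1$, $m_2'\ne m_2$ with $D(Q_{UX_1X_2X_1'X_2'S}\|Q_{UX_1'X_2'S}P_1P_2)>\varepsilon$.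

*Proof of (C1).* Fix $\mathbf s$ and suppose that the bad set $B$ has $|B|\ge3g$. Choose for each $m\in B$ a witness $(w(m),m_2'(m))$ with $w(m)\ne m$. Join $m$ and $w(m)$ whenever both lie in $B$. Every vertex contributes at most one edge, so any $h$ vertices span at most $h$ edges and one of them has degree at most $2$ among them. So the graph is 2-degenerate, hence 3-colorable, and some color class contains a set $G$ with $|G|=g$. Then $w(m)\notin G$ for all $m\in G$.

For fixed $G$ and witnesses, condition on all codewords of user 2 and on those of user 1 outside $G$. The badness event of $m\in G$ with its given witness depends only on $\mathbf x_1(m)$, so these $g$ events are independent. By (3) with $\mathbf v=(\mathbf u,\mathbf x_1(w(m)),\mathbf x_2(m_2'(m)),\mathbf s)$, each has probability at most $\mathrm{poly}(n)2^{-n\varepsilon}$. A union bound over $\mathbf s$, $G$ and witnesses gives at most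
$$2^{n\log|\mathcal X|}\big(K^3\,\mathrm{poly}(n)2^{-n\varepsilon}\big)^g .$$
As $K^3\le K^4\le2^{n\varepsilon/2}$, this tends to $0$ once $g\varepsilon/2\ge\log|\mathcal X|+1$. The exchanged version is the same.

*Proof of (C2).* Suppose that for some $\mathbf s$ at least $10gK$ of the $K^2$ pairs are bad. Choose bad pairs greedily; each chosen pair excludes fewer than $2K$ pairs, namely those that share a coordinate with it. So we get at least $5g$ bad pairs with distinct first coordinates and distinct second coordinates; keep $5g$ of them. Fix a witness $(m_1',m_2')$ for each. Join $p$ to $p'$ if the witness $m_1'$ of $p$ is the first coordinate of $p'$, or the witness $m_2'$ of $p$ is the second coordinate of $p'$. The case $p'=p$ cannot occur since $m_1'\ne m_1$ and $m_2'\ne m_2$. Each $p$ contributes at most two edges, so any $h$ vertices span at most $2h$ edges; the graph is 4-degenerate, hence 5-colorable. A color class contains $g$ bad pairs none of whose coordinates occur in the witnesses of these $g$ pairs. Conditionally on all other codewords, the $g$ events depend on disjoint sets of codewords and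 are independent, each of probability at most $\mathrm{poly}(n)2^{-n\varepsilon}$ by (3) with $\mathbf Z=(\mathbf x_1(m_1),\mathbf x_2(m_2))$. The union bound is $2^{n\log|\mathcal X|}(K^4\mathrm{poly}(n)2^{-n\varepsilon})^g\to0$ for the same $g$. $\square$

**End of the proof of Lemma 6.** Fix codebooks as in Claim 8. We show that the true message is accepted with probability tending to $1$, uniformly in the attack. By Claim 7 it is then the only accepted one.

**Situation A2**, with $\mathbf s_2=\mathbf s$ and $m_1$ not bad for $\mathbf s$. Let $E=(m_1,\mathbf s)$, so $H=X_1$.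

First, $E$ is an explanation with high probability. By the chain rule
$$D(Q_{UX_1SY}\|Q_{US}P_1W)=D(Q_{UX_1S}\|Q_{US}P_1)+D(Q_{UX_1SY}\|Q_{UX_1S}W).$$
The first term is at most $\varepsilon=\eta/2$, because $m_1$ is not bad and divergence does not increase under marginalization (there is some $m_1'\neq m_1$ as $K\ge2$). By (3), the second exceeds $\eta/2$ with probability at most $\mathrm{poly}(n)2^{-n\eta/2}$.

Second, the mutual information condition. The possible $V'$ consist of $\mathbf x_1(m_1')$ for some $m_1'\ne m_1$, possibly together with some $\mathbf x_2(m_2')$. We have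
$$I(X_1Y;V'|SU)=I(X_1;V'|SU)+I(Y;V'|X_1SU).$$
By (4) with $Z=X_1$, the first term is at most $D(Q_{UX_1V'S}\|Q_{UV'S}P_1)\le\varepsilon$. By (4) with $Z=Y$, the second is at most $D(Q_{UX_1SV'Y}\|Q_{UX_1SV'}W)$. The codebook is fixed and $Y_t\sim W(\cdot|x_{1,t},s_t,c_3(u_t))$, so by (3) with $\mathbf v=(\mathbf u,\mathbf x_1,\mathbf s,\mathbf v')$ this exceeds $\varepsilon$ with probability at most $\mathrm{poly}(n)2^{-n\varepsilon}$. There are at most $2K^2\le2\cdot2^{n\varepsilon/4}$ choices of $\mathbf v'$, so the union bound tends to $0$. Outside these events the mutual information is at most $2\varepsilon=\eta$ for all $V'$ at once.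

So $m_1$ is accepted with probability tending to $1$, uniformly. The fraction of bad $m_1$ is at most $3g/K\to0$.

**Situation A3**, with $\mathbf s_3=\mathbf s$. If $2\notin F$, take $(m_1,m_2)$ not bad and $E=(m_1,m_2,\mathbf s)$. The same computation applies with $X_1,P_1$ replaced by $X_1X_2,P_1P_2$ and $W=W(y|x_1,x_2,s)$. The new codewords are $\mathbf x_1(m_1')$ alone (if $E'$ is of type 2, or of type 3 with $m_2'=m_2$), or $(\mathbf x_1(m_1'),\mathbf x_2(m_2'))$ with $m_2'\ne m_2$. The divergence bound for $\mathbf x_1(m_1')$ alone follows from that for a pair by marginalization, as $K\ge2$. The fraction of bad pairs is at most $10g/K\to0$. If $2\in F$, then $\mathbf x_2$ is a function of $\mathbf u$, and (C1) for $\mathbf s\in\mathcal X_3^n$ gives the same conclusion.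

The decoder for user 2, if $2\notin F$, is obtained by exchanging the labels 1 and 2; it uses that user 2 is not $F$-symmetrizable, the exchanged (C1), and (C2). $\square$

## Random coding with known keys

The second building block assumes that the decoder of user 1 is told $k_1$, which the adversary does not know. It reaches the rates of $\mathcal R_F$.

Let $(R_1,R_2,0)\in\mathcal R_F$ via $p(u)\prod_ip(x_i|u)$ with all $p(u)>0$, and let $c_f(u)$ be the value of $X_f$ for $f\in F$. Fix $\nu>0$ and put $R_i'=(R_i-\nu)^+$. Let $n$ be the length of this block, $\mathbf u\in\mathcal U^n$ with types $P_U\to p_U$, $P_i=p(x_i|u)$ and $M_i=2^{\lfloor nR_i'\rfloor}$. Let $K=K(n)\ge n^2$ with $\log K=o(n)$. For $i\in\{1,2\}\setminus F$ the codebook $C_i=\{\mathbf x_i(k,m):k\in[K],m\in[M_i]\}$ consists of independent codewords with independent letters of law $P_i(\cdot|u_t)$; put $T_i=KM_i$. If $2\in F$, then $C_2$ consists of $c_2(\mathbf u)$ only, and $T_2=1$. Codewords of $C_2$ are indexed by $\ell=(k_2,m_2)$.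

**Lemma 9.** Fix $\lambda>0$. For large $n$, with probability tending to $1$, there are decoders $\varphi_1^{k_1}$ such that for every $\mathbf s_2$ (A2), $P(\varphi_1^{k_1}(\mathbf Y)\ne m_1)\le\lambda$ averaged over $k_1,m_1$; and for every $\mathbf s_3$ (A3), the same averaged over $k_1,m_1,\ell$.

*Proof.* If $R_1'=0$, then $M_1=1$ and there is nothing to decode. Let $R_1'>0$. Then $R_1'=R_1-\nu$ and $R_1'+R_2'\le R_1+R_2-\nu$, whether or not $R_2'=0$.

**Step 1: the types a true message produces.** For kernels $q(s|u)$ let
$$W^2_q(y|x_1,u)=\sum_sq(s|u)W(y|x_1,s,c_3(u)),\qquad W^3_q(y|x_1,x_2,u)=\sum_sq(s|u)W(y|x_1,x_2,s).$$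
Let $\mathcal Q_2$ be the set of types $Q_{UX_1Y}$ with $Q_U=P_U$ within $L_1$-distance $\omega$ of $P_UP_1W^2_q$ for some $q$, and $\mathcal Q_3$ the set of types $Q_{UX_1X_2Y}$ with $Q_U=P_U$ within $\omega$ of $P_UP_1P_2W^3_q$ for some $q$. By uniform continuity of mutual information, $P_U\to p_U$ and $(R_1,R_2,0)\in\mathcal R_F$, for small $\omega>0$ and large $n$
$$\begin{aligned}&I_Q(X_1;Y|U)\ge R_1-\tfrac\nu8&&(Q\in\mathcal Q_2),\\ &I_Q(X_1;Y|X_2U)\ge R_1-\tfrac\nu8,\quad I_Q(X_1X_2;Y|U)\ge R_1+R_2-\tfrac\nu8&&(Q\in\mathcal Q_3).\end{aligned}\tag{7}$$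
For $\mathcal Q_2$ the relevant constraint in (1) is $R_1\le I(X_1;Y|X_3,U)$ with adversary 2, and $I(X_1;Y|X_3U)=I(X_1;Y|U)$ because the honest $X_3=c_3(U)$. Fix such an $\omega$, and then $\kappa>0$ with $\kappa\le\nu/8$ and $\sqrt{2\ln2\,\kappa}\le\omega/2$.

**Step 2: the decoder.** Call $m_1$ *admissible* for $(k_1,\mathbf y)$ if $\mathrm{type}(\mathbf u,\mathbf x_1(k_1,m_1),\mathbf y)\in\mathcal Q_2$, or if $\mathrm{type}(\mathbf u,\mathbf x_1(k_1,m_1),\mathbf x_2(\ell),\mathbf y)\in\mathcal Q_3$ for some $\ell$, with any key index of user 2. Let $\varphi_1^{k_1}$ output the unique admissible $m_1$, if there is one. It uses $C_2$ and the codewords with key $k_1$ only.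

**Step 3: two properties of $C_2$.** These control the codewords of user 2 against arbitrary $\mathbf y$ and $\mathbf s$. With probability tending to $1$:

- (P1) for all $\mathbf y$ and all types $Q_{UX_2Y}$, $\ |\{\ell:\mathrm{type}(\mathbf u,\mathbf x_2(\ell),\mathbf y)=Q\}|\le2^{n(|R_2'-I_Q(X_2;Y|U)|^++\kappa)}$;
- (P2) for all $\mathbf s\in\mathcal X_3^n$, the fraction of $\ell$ with $D(Q_{UX_2S}\|Q_{US}P_2)>\kappa$ is at most $\lambda/2$.

If $2\in F$, both are trivial: there is one codeword and the divergence is $0$. Let $2\notin F$. We use $P(\mathrm{Bin}(N,\mu)\ge t)\le(eN\mu/t)^t$ for $t>0$. For $t<N\mu$ the right side exceeds $1$, and for $\mu=0$ the claim is trivial. Otherwise, for $a\ge0$, Markov's inequality gives the bound $e^{-at}(1+\mu(e^a-1))^N\le e^{-at+N\mu(e^a-1)}$, and $e^a=t/(N\mu)$ makes it $(N\mu/t)^te^{t-N\mu}\le(eN\mu/t)^t$.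

For (P1), fix $\mathbf y$ and $Q$. A given $\ell$ is counted with probability $\mu\le2^{-nI_Q(X_2;Y|U)}$ by (3), since $D(Q_{UX_2Y}\|Q_{UY}P_2)\ge I_Q(X_2;Y|U)$ by (4). For large $n$, $T_2\le2^{n(R_2'+\kappa/2)}$. With $t=2^{n(|R_2'-I_Q|^++\kappa)}$, where $I_Q=I_Q(X_2;Y|U)$, we have $eT_2\mu/t\le e2^{-n\kappa/2}$ and $t\ge2^{n\kappa}$. So the tail is at most $(e2^{-n\kappa/2})^{2^{n\kappa}}$, which beats the $2^{O(n)}$ pairs $(\mathbf y,Q)$.

For (P2), fix $\mathbf s$. By (3), $\mu\le\mathrm{poly}(n)2^{-n\kappa}$, and $t=T_2\lambda/2$ gives the tail bound $(2e\mu/\lambda)^{T_2\lambda/2}$. Since $T_2\ge K\ge n^2$, this beats $|\mathcal X_3|^n$.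

**Step 4: mean error for one key.** Fix $C_2$ with (P1), (P2). Consider A2 with any $\mathbf s_2$, or A3 with any $\mathbf s_3$ and any $\ell$ that is not exceptional in (P2) for $\mathbf s_3$. For one key $k_1$ the codebook $\{\mathbf x_1(k_1,m)\}_m$ is random; by symmetry let $m_1=1$ be sent.

*The true message is admissible.* In A2, the mean of $\mathrm{type}(\mathbf u,\mathbf x_1,\mathbf Y)$ is $P_UP_1W^2_q$ with $q=Q_{S|U}$. In A3, the mean of $\mathrm{type}(\mathbf u,\mathbf x_1,\mathbf x_2(\ell),\mathbf Y)$ is $\sum_sQ_{UX_2S}P_1W$. With $q=Q_{S|U}$ it differs from $P_UP_1P_2W^3_q=\sum_sQ_{US}P_2P_1W$ in $L_1$ by at most $\|Q_{UX_2S}-Q_{US}P_2\|_1\le\sqrt{2\ln2\,\kappa}\le\omega/2$, by Pinsker's inequality. The letters are independent over $t$, so Hoeffding's inequality applied to each of the finitely many entries shows that the type is within $\omega/2$ of its mean except with exponentially small probability, uniformly in the attack.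

*No wrong message is admissible.* For $m\ne1$, $\mathbf x_1(k_1,m)$ is independent of $\mathbf Y$. By (3) and (4), it has a given type $Q_{UX_1Y}$ with $(\mathbf u,\mathbf y)$ with probability at most $2^{-nI_Q(X_1;Y|U)}$. So admissibility through $\mathcal Q_2$ for some $m\neq1$ has probability at most
$$\sum_{Q\in\mathcal Q_2}2^{n(R_1'-I_Q(X_1;Y|U))}.$$
For a given $\ell$ with $\mathrm{type}(\mathbf u,\mathbf x_2(\ell),\mathbf y)=Q_{UX_2Y}$, the full type $Q$ occurs with probability at most $2^{-nI_Q(X_1;X_2Y|U)}$. Counting the $\ell$ by (P1), admissibility through $\mathcal Q_3$ for some $m\ne1$ has probability at most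
$$\sum_{Q\in\mathcal Q_3}2^{n(R_1'+|R_2'-I_Q(X_2;Y|U)|^++\kappa-I_Q(X_1;X_2Y|U))}.$$
For $\mathcal Q_2$, (7) bounds the exponent by $-n\frac{7\nu}8$. For $\mathcal Q_3$ there are two cases. If $|\cdot|^+=0$, use $I_Q(X_1;X_2Y|U)\ge I_Q(X_1;Y|X_2U)\ge R_1-\frac\nu8$: the exponent is at most $n(-\nu+\frac\nu8+\frac\nu8)$. If $|\cdot|^+>0$, use
$$I_Q(X_1;X_2Y|U)+I_Q(X_2;Y|U)\ge I_Q(X_1;Y|X_2U)+I_Q(X_2;Y|U)=I_Q(X_1X_2;Y|U)\ge R_1+R_2-\tfrac\nu8$$
and $R_1'+R_2'\le R_1+R_2-\nu$: the exponent is again at most $n(-\nu+\frac\nu8+\frac\nu8)$. So all exponents are at most $-n\nu/2$, and there are polynomially many types.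

Together, the mean error is at most $2^{-n\gamma}$ for some $\gamma>0$ and all large $n$, uniformly in the attack.

**Step 5: the keys turn a mean into a statement for all attacks.** Fix $C_2$ and an attack: $\mathbf s_2$, or $(\ell,\mathbf s_3)$ with $\ell$ not exceptional. The errors for $k_1=1,\dots,K$, averaged over $m_1$, depend on independent identically distributed codebooks. So they are i.i.d. in $[0,1]$ with mean at most $\lambda/4$ for large $n$. By Hoeffding's inequality their average over $k_1$ exceeds $\lambda/2$ with probability at most $e^{-2K(\lambda/4)^2}=e^{-K\lambda^2/8}$. As $K\ge n^2$, this beats the $2^{O(n)}$ attacks. Adding the exceptional $\ell$, a fraction of at most $\lambda/2$, gives average error at most $\lambda$ for all attacks. $\square$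

If $2\notin F$, the symmetric statement for $\varphi_2^{k_2}$, with A1 in place of A2, holds with probability tending to $1$ as well. So there are codebooks $C_1,C_2$ for which both hold.

## Concatenating the key block and the message block

We now combine the two blocks and finish the proof of Theorem 4. Let $(R_1,R_2,0)\in\mathcal R_F$ and $\nu,\lambda>0$. Take blocklength $n=n_1+n_2$ with $n_1=\lceil\sqrt n\rceil$ and $K=2^{\lfloor\delta n_1\rfloor}$, with $\delta$ from Lemma 6. Then eventually $K\ge n^2\ge n_2^2$, and $\log K=o(n_2)$, so Lemma 9 applies with length $n_2$.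

The message of user $i\notin F$ is $(k_i,m_i)\in[K]\times[M_i]$. The user sends $k_i$ with the code of Lemma 6 in $n_1$ letters, then $\mathbf x_i(k_i,m_i)$ in $n_2$ letters. Users in $F$ send their fixed sequences in both blocks. This is a deterministic code, and its rates $\frac1n(\log K+\log M_i)$ tend to $R_i'$ for $i\in\{1,2\}\setminus F$. The decoder finds $\hat k_i$ from the first block and then $\hat m_i=\varphi_i^{\hat k_i}(\mathbf Y^{(2)})$ from the second block $\mathbf Y^{(2)}$ of the output.

For any fixed attack vector, in A2 or A3, the probability that user 1's message is wrong is at most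
$$P(\hat k_1\ne k_1)+P\big(\varphi_1^{k_1}(\mathbf Y^{(2)})\ne m_1\big).$$
The first term tends to $0$ by Lemma 6, since the keys are uniform. The second is at most $\lambda$ by Lemma 9, since $(k_1,m_1)$ is uniform, and so is $\ell=(k_2,m_2)$ in A3. No independence between the two blocks is needed, because this is a union bound. The decoder $\varphi_1^{k_1}$ does not use user 2's key, so an adversarial user 2 cannot exploit it by confusing the receiver about $k_2$. The same holds for user 2 if $2\notin F$. By the reduction to A2 and A3 (and to A1 for $\varphi_2$), the error of the code is at most $2\lambda+o(1)$.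

Letting $\lambda\to0$ slowly with $n$, we see that $(R_1',R_2',0)$ is achievable. Since $R_i'=(R_i-\nu)^+\to R_i$ as $\nu\to0$ and $\mathcal R_{\rm deterministic}$ is closed, it contains $(R_1,R_2,0)$. Thus $\mathcal R_{F^*}\subseteq\mathcal R_{\rm deterministic}$. Together with the converse this proves $\mathcal R_{\rm deterministic}=\mathcal R_{F^*}$, and the criterion for (2) follows by comparing the two sides. $\blacksquare$
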